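# Exterior powers in the center of the small quantum group, and divisibility by $h+1$

## The main theorem: exterior powers whose dimension $h+1$ does not divide

Throughout, $\mathfrak g$ is a simple complex Lie algebra with Coxeter number $h$. The integer $\ell$ is **admissible** for $\mathfrak g$ if it is odd, positive, coprime to the index of connection of $\mathfrak g$, greater than $h$, and coprime to $3$ if $\mathfrak g$ has type $G_2$. Let $q$ be a primitive $\ell$-th root of unity, $\mathfrak u_q(\mathfrak g)$ Lusztig's small quantum group, $z(\mathfrak u_q(\mathfrak g))$ its center, and $z_0\subset z(\mathfrak u_q(\mathfrak g))$ the center of the principal block. The center is a finite-dimensional $\mathfrak g$-module, in a way recalled below.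

Hemelsoet and Voorhaar ("On certain Hochschild cohomology groups for the small quantum group", arXiv:2104.05113, 2021) are the source of the following statement.

**Conjecture.** If $L$ is an irreducible non-trivial representation appearing in $z(\mathfrak u_q(\mathfrak g))$, then $h+1$ divides $\dim L$.

**Main Theorem.** The conjecture is false. More precisely:

1. For $\mathfrak g=\mathfrak{so}_{15}$ (type $B_7$) and every odd $\ell\ge 15$, the representation $\Lambda^3\mathbb C^{15}$ occurs in $z_0$. For $\mathfrak g=\mathfrak{so}_{16}$ (type $D_8$) and every odd $\ell\ge 15$, the representation $\Lambda^4\mathbb C^{16}$ occurs in $z_0$. In both cases $h+1=15$, and the dimensions are $455=30\cdot 15+5$ and $1820=121\cdot 15+5$.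
2. The conjecture fails, in the principal block and for every admissible $\ell$, in type $B_n$ whenever $h+1=2n+1$ is composite and $\ne 9$, and in type $D_n$ whenever $h+1=2n-1$ is composite and $\ne 9$.
3. No version with a bounded denominator holds: for every $C$ there are $\mathfrak g$ and a non-trivial irreducible $L\subset z_0$ such that $(h+1)\nmid c\dim L$ for all $1\le c\le C$.

Let us unpack this. The Coxeter number is $2n$ in type $B_n$ ($\mathfrak{so}_{2n+1}$) and $2n-2$ in type $D_n$ ($\mathfrak{so}_{2n}$), so $h=14$ for both $B_7$ and $D_8$. The index of connection is the order of the weight lattice modulo the root lattice: $2$ in type $B_n$ and $4$ in type $D_n$. Hence for these types admissible just means odd and $>h$, and for $B_7$ and $D_8$ every odd $\ell\ge15$ is allowed.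

Why exterior powers, and why composite $h+1$? In type $B_n$ the standard representation has dimension $2n+1=h+1=:M$, and $\dim\Lambda^p\mathbb C^M=\binom Mp$. If $M$ is prime, all of these with $1\le p<M$ are divisible by $M$, so such representations support the conjecture. If $M$ is composite, $\binom Mp$ can fail to be divisible by $M$, and $15\nmid\binom{15}3$ is an instance. What has to be proved is that the right exterior powers really sit in the center.

## From the center to differential forms on $T^*(G/B)$

Everything is over $\mathbb C$. Let $G$ be the connected, simply connected group of $\mathfrak g$, $B$ a Borel subgroup, $X=G/B$ and $\widetilde{\mathcal N}=T^*X$ the Springer resolution.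

**The $\mathfrak g$-action and blocks.** The big quantum group acts on $z(\mathfrak u_q(\mathfrak g))$ by the adjoint action. This factors through the quantum Frobenius, a Hopf algebra map to $U(\mathfrak g)$, and so gives the $\mathfrak g$-module structure. We need to know that $z_0$ is a submodule. The adjoint action of a Hopf algebra is a module-algebra action, and elements of $\mathfrak g$ are primitive in $U(\mathfrak g)$, so each element of $\mathfrak g$ acts on the commutative algebra $z(\mathfrak u_q(\mathfrak g))$ by a derivation $D$. Let $e^2=e$. Then $D(e)=2eD(e)$. Multiplying by $e$ gives $eD(e)=2eD(e)$, so $eD(e)=0$ and therefore $D(e)=0$. Hence $D(ez)=eD(z)$, and $e\,z(\mathfrak u_q(\mathfrak g))$ is $\mathfrak g$-stable for every idempotent $e$. Taking $e$ to be the idempotent of the principal block, $z_0$ is a $\mathfrak g$-submodule, and anything found in $z_0$ is found in the whole center.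

**Gradings.** For a smooth projective variety $Y$ let $\tau:T^*Y\to Y$ be the projection, and let $\mathbb C^*$ act on $T^*Y$ along the fibres so that functions linear on the fibres have degree $2$. A subscript $e$ denotes the degree-$e$ part of the cohomology of an equivariant sheaf. Since $\tau$ is affine,
$$H^i(T^*Y,\mathcal F)=\bigoplus_e H^i\big(Y,(\tau_*\mathcal F)_e\big).$$

**Input.** (Bezrukavnikov–Lachowska, *The small quantum group and the Springer resolution*, Contemp. Math. 433 (2007).) For admissible $\ell$,
$$z_0\;\cong\bigoplus_{i+j+s=0}H^i(\widetilde{\mathcal N},\wedge^jT\widetilde{\mathcal N})_s .$$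
The compatibility of this isomorphism with the $\mathfrak g$-actions is part of what we are given. In this normalization the Poisson bivector lies in $H^0(\wedge^2T)_{-2}$.

**From vector fields to forms.** The canonical symplectic form $\omega$ on $T^*Y$ has degree $2$: it is locally $\sum d\xi_i\wedge dx_i$ up to sign, with $\xi_i$ of degree $2$ and $x_i$ of degree $0$. So $v\mapsto\iota_v\omega$ is an equivariant isomorphism $T_{T^*Y}\cong\Omega^1_{T^*Y}$ which raises degree by $2$, and $(\wedge^jT)_s\cong(\Omega^j)_{s+2j}$. When $s=-i-j$ the new degree is $j-i$. We therefore set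
$$\mathcal Z(Y):=\bigoplus_{i,j}H^i(T^*Y,\Omega^j_{T^*Y})_{\,j-i},\qquad\text{and then}\qquad z_0\cong\mathcal Z(G/B). \tag{1}$$

**Example: $\mathfrak{sl}_2$.** Here $X=\mathbb P^1$, $i\le1$ (as $\tau$ is affine) and $j\le 2$. Degrees are even, so only pairs with $j-i$ even matter: $H^0(\mathcal O)_0=H^0(\mathbb P^1,\mathcal O)=\mathbb C$; next $H^1(\Omega^1)_0=H^1(\mathbb P^1,\Omega^1)=\mathbb C$, because degree-$0$ one-forms are pulled back from $\mathbb P^1$; and $H^0(\Omega^2)_2=H^0(\mathcal O)_0\cdot\omega=\mathbb C$. The total dimension is $3$ and everything is a trivial representation, so the principal block of $\mathfrak{sl}_2$ says nothing about the conjecture.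

## Replacing the flag variety by a quadric

The direct attack on (1) is to compute on $X=G/B$. The bundle $(\tau_*\Omega^j)_{2m}$ is homogeneous, and it is filtered by pieces $\Omega_X^b\otimes\wedge^aT_X\otimes S^cT_X$ with $a+b=j$, $a+c=m$. One would like to apply Bott's theorem to these. But $\Omega_X$ comes from the $B$-module $\mathfrak n$, the nilradical of $\mathfrak b=\mathrm{Lie}\,B$, which is not semisimple once the rank is at least $2$, since $[\mathfrak n,\mathfrak n]\neq0$. So Bott's theorem applies only after refining the filtration until its subquotients are line bundles, and then one faces the connecting maps of long exact sequences, about which Bott's theorem is silent. For $B_7$ there are $49$ positive roots, and $\wedge^\bullet\mathfrak n$ alone contributes $2^{49}$ lines.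

On a quadric $G/P$ the tangent space at the base point is a semisimple $P$-module, and the filtration pieces are honest direct sums of irreducible bundles. So we want to compute on $T^*(G/P)$ and transport the answer to $T^*(G/B)$. The two theorems that do this are the following.

**Theorem 1.** For every parabolic $P\supset B$ there is an injective $G$-equivariant map $\mathcal Z(G/P)\hookrightarrow\mathcal Z(G/B)\cong z_0$.

**Theorem 2.** Let $N\ge3$, let $Q^N=G/P$ be the smooth $N$-dimensional quadric, $\mathfrak g=\mathfrak{so}_{N+2}$, $V=\mathbb C^{N+2}$. The non-trivial irreducible representations occurring in $\mathcal Z(Q^N)$ are exactly the $\Lambda^pV$ with $p\ge1$, $p\equiv N\pmod 2$, $3p\le N$.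

Part 1 of the Main Theorem follows at once. For $B_7$ we have $N=13$ and $p=3$ satisfies the conditions; for $D_8$ we have $N=14$ and $p=4$ does. In both cases $\Lambda^pV$ is a non-trivial irreducible constituent of $\mathcal Z(Q^N)$, hence of $z_0$. Parts 2 and 3 will be arithmetic with binomial coefficients.

In Theorem 1, the obvious thing to try is pulling forms back. Put $Y=G/P$. Covectors on $Y$ pull back to covectors on $X$, which gives a correspondence
$$T^*Y\;\xleftarrow{\;p\;}\;Z=X\times_YT^*Y\;\hookrightarrow\;T^*X .$$
A form on $T^*Y$ pulls back to $Z$ without trouble. There it gets stuck: $Z$ is a closed subvariety of $T^*X$ of codimension $d=\dim P/B$, and a cohomology class on a closed subvariety need not extend to the ambient space. The remedy is to push forward instead of extending. Pushing forward along a codimension-$d$ inclusion sends $H^i(\Omega^j)$ to $H^{i+d}(\Omega^{j+d})$, and the crucial coincidence is that (1) only cares about $j-i$. The remaining issue is injectivity, and for that we restrict back to $Z$: the composite is multiplication by an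 Euler class, which we must show kills nothing that comes from $T^*Y$.

## Residues, and the self-intersection formula

For a smooth divisor $D$ in a smooth variety $M$, $\Omega^{j+1}_M(\log D)$ is the sheaf of forms that locally, with $D=\{f=0\}$, can be written $d\log f\wedge\beta+\gamma$ with $\beta,\gamma$ regular. The residue sends this to $\beta|_D$, and there is an exact sequence
$$0\to\Omega_M^{j+1}\to\Omega_M^{j+1}(\log D)\xrightarrow{\rm res}\iota_*\Omega_D^j\to0,\qquad \iota:D\subset M. \tag{2}$$
Its connecting map $\delta:H^i(D,\Omega_D^j)\to H^{i+1}(M,\Omega_M^{j+1})$ is our pushforward. For a line bundle with transition functions $g_{st}$, let $c_1\in H^1(\Omega^1)$ denote the class of the cocycle $d\log g_{st}$, up to a sign that plays no role.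

**Lemma 1.** In the situation of (2), $\iota^*\delta(\alpha)=\pm c_1(\mathcal O(D)|_D)\cup\alpha$ in $H^{i+1}(D,\Omega_D^{j+1})$.

*Proof.* We compute $\delta$ with Čech cocycles. Take an affine cover $U_s$ with $D\cap U_s=\{f_s=0\}$ and $f_s=g_{st}f_t$, with $g_{st}$ invertible on $U_s\cap U_t$. Represent $\alpha$ by a Čech cocycle $(\alpha_{s_0\dots s_i})$ and choose lifts $\tilde\alpha_{s_0\dots s_i}\in\Omega^j_M(U_{s_0\dots s_i})$, which exist because the intersections are affine. Then $\beta_{s_0\dots s_i}=d\log f_{s_0}\wedge\tilde\alpha_{s_0\dots s_i}$ has residue $\alpha_{s_0\dots s_i}$, so $\delta(\alpha)$ is represented by the Čech differential of $\beta$.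

In that differential, the terms that omit $s_1,\dots,s_{i+1}$ carry the factor $d\log f_{s_0}$, and the term that omits $s_0$ carries $d\log f_{s_1}=d\log f_{s_0}-d\log g_{s_0s_1}$. So
$$(\check\delta\beta)_{s_0\dots s_{i+1}}=d\log f_{s_0}\wedge(\check\delta\tilde\alpha)_{s_0\dots s_{i+1}}-d\log g_{s_0s_1}\wedge\tilde\alpha_{s_1\dots s_{i+1}} .$$
Now $\check\delta\tilde\alpha$ vanishes in $\Omega_D^j$, because $\alpha$ is a cocycle. The kernel of $\Omega_M^j\to\iota_*\Omega^j_D$ consists of forms $f\eta+df\wedge\xi$, so $(\check\delta\tilde\alpha)_{s_0\dots s_{i+1}}=f_{s_0}\eta+df_{s_0}\wedge\xi$, and the first term equals $df_{s_0}\wedge\eta$. This restricts to $0$ in $\Omega_D^{j+1}$, since $f_{s_0}|_D=0$. The second term restricts to $-d\log g_{s_0s_1}|_D\wedge\alpha_{s_1\dots s_{i+1}}$, a cocycle for $-[d\log g|_D]\cup\alpha$. $\square$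

**Example.** Let $M=T^*\mathbb P^1$ and $D=\mathbb P^1$ the zero section. The normal bundle is $\Omega_{\mathbb P^1}$, of degree $-2$. So $\delta(1)\in H^1(M,\Omega^1_M)$ restricts on $D$ to a non-zero multiple of a generator of $H^1(\mathbb P^1,\Omega^1)$, and in particular $\delta(1)\ne0$. This is Theorem 1 for $P=G=SL_2$: the line $\mathcal Z(\mathrm{pt})=\mathbb C$ is mapped onto $H^1(\Omega^1)_0$ in the $\mathfrak{sl}_2$ computation above. The non-vanishing came from the Euler number of $\mathbb P^1$, and the same will happen for the fibre $P/B$ in general.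

## The map $\mathcal Z(G/P)\to\mathcal Z(G/B)$ and its injectivity

We now prove Theorem 1. Let $\pi:X\to Y=G/P$, $F=P/B$, $d=\dim F$, and let $\mathfrak n_P\subset\mathfrak n$ be the nilradicals of $\mathfrak p=\mathrm{Lie}\,P$ and $\mathfrak b$. By the Killing form $(\mathfrak g/\mathfrak b)^*\cong\mathfrak n$ and $(\mathfrak g/\mathfrak p)^*\cong\mathfrak n_P$, so
$$T^*X=G\times_B\mathfrak n,\qquad W:=T^*Y=G\times_P\mathfrak n_P,\qquad Z:=G\times_B\mathfrak n_P=X\times_YW\subset T^*X,$$
with projection $p:Z\to W$.

**Step 1: a chain of divisors from $Z$ to $T^*X$.** The purpose is to write the codimension-$d$ inclusion as $d$ inclusions to which Lemma 1 applies. Since $B$ is connected and solvable, Lie's theorem, applied to $\mathfrak n/\mathfrak n_P$, gives a $B$-stable flag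
$$\mathfrak n=V_0\supset V_1\supset\dots\supset V_d=\mathfrak n_P$$
with one-dimensional steps. Put $M_l=G\times_BV_l$, so $M_0=T^*X$ and $M_d=Z$, and let $L_l=G\times_B(V_{l-1}/V_l)$, a line bundle on $X$. The projection $V_{l-1}\to V_{l-1}/V_l$ defines a section of the pullback of $L_l$ to $M_{l-1}$. It is linear and non-zero on each fibre of $M_{l-1}\to X$, so it vanishes transversally, and its zero locus is $M_l$. Thus $\iota_l:M_l\subset M_{l-1}$ is a smooth $G\times\mathbb C^*$-stable divisor, and $\mathcal O_{M_{l-1}}(M_l)$ is, non-equivariantly, the pullback of $L_l$.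

One more fact for later: $(\mathfrak p/\mathfrak b)^*$ is the quotient of $(\mathfrak g/\mathfrak b)^*\cong\mathfrak n$ by $(\mathfrak g/\mathfrak p)^*\cong\mathfrak n_P$. So $\Omega_{X/Y}=G\times_B(\mathfrak n/\mathfrak n_P)$ is filtered with subquotients $L_1,\dots,L_d$.

**Step 2: definition of the map.** Let $\delta_l$ be the connecting map of (2) for $M_l\subset M_{l-1}$, let $\Gamma=\delta_1\delta_2\cdots\delta_d$, and define
$$\Phi:\;H^i(W,\Omega_W^j)_e\xrightarrow{\;p^*\;}H^i(Z,\Omega^j_Z)_e\xrightarrow{\;\Gamma\;}H^{i+d}(T^*X,\Omega^{j+d}_{T^*X})_e .$$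
The residue sequences are canonical, hence $G\times\mathbb C^*$-equivariant. So $\Phi$ is $G$-equivariant and preserves the degree $e$. It preserves $j-i$ as well, so it maps the summand with $e=j-i$ of $\mathcal Z(Y)$ into $\mathcal Z(X)$. Different $(i,j)$ go to different $(i+d,j+d)$. It therefore suffices to show that $\Phi$ is injective on each $H^i(W,\Omega^j_W)$.

**Step 3: restrict back to $Z$.** The purpose is to turn $\Phi$ into a cup product. Let $\iota=\iota_1\circ\cdots\circ\iota_d:Z\subset T^*X$, so that $\iota^*\Gamma=\iota_d^*\cdots\iota_1^*\delta_1\cdots\delta_d$. By Lemma 1, $\iota_1^*\delta_1(\beta)=\pm c_1(L_1)\cup\beta$ with $\beta=\delta_2\cdots\delta_d(\alpha)$, where $c_1(L_1)$ is pulled back from $X$. Since pullback is multiplicative, $\iota_2^*$ of this is $\pm c_1(L_1)\cup\iota_2^*\delta_2(\cdots)$, to which Lemma 1 applies again. After $d$ applications,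
$$\iota^*\Gamma(\alpha)=\pm\,\epsilon\cup\alpha,\qquad \epsilon=\text{pullback to }Z\text{ of }\ \epsilon_X:=\prod_{l=1}^dc_1(L_l)\in H^d(X,\Omega^d_X).$$
So it is enough that $\alpha_0\mapsto\epsilon\cup p^*\alpha_0$ is injective on $H^i(W,\Omega_W^j)$.

**Step 4: keep only the top relative part.** The target $H^{i+d}(Z,\Omega_Z^{j+d})$ is complicated, so we project it to something simple. The map $p$ is smooth of relative dimension $d$, with $0\to p^*\Omega_W\to\Omega_Z\to\Omega_{Z/W}\to0$. Filter $\Omega_Z^{j+d}$ by $\mathcal F^s=\operatorname{im}(p^*\Omega_W^s\otimes\Omega_Z^{j+d-s})$. Then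
$$\mathcal F^s/\mathcal F^{s+1}=p^*\Omega^s_W\otimes\Omega_{Z/W}^{j+d-s}.$$
Since $\Omega_{Z/W}$ has rank $d$, this is zero for $s<j$. So $\mathcal F^j$ is everything, and there is a quotient map
$$\Omega_Z^{j+d}\to\mathcal F^j/\mathcal F^{j+1}=p^*\Omega_W^j\otimes\omega_{Z/W},\qquad\omega_{Z/W}=\Omega^d_{Z/W}.$$
On a product of a form from $p^*\Omega_W^j$ and a $d$-form on $Z$, this map is the identity on the first factor and the projection $\Omega_Z^d\to\omega_{Z/W}$ on the second. So $\epsilon\cup p^*\alpha_0$ is sent to $\pm p^*\alpha_0\cup\bar\epsilon$, where $\bar\epsilon\in H^d(Z,\omega_{Z/W})$ is the image of $\epsilon$. It suffices that $\alpha_0\mapsto p^*\alpha_0\cup\bar\epsilon$ is injective.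

**Step 5: the class $\bar\epsilon$ on $X$ is a nowhere vanishing constant.** The class $\bar\epsilon$ is the pullback of the image $\bar\epsilon_X\in H^d(X,\omega_{X/Y})$ of $\epsilon_X$, and here we identify $\bar\epsilon_X$. The fibre $F$ is a flag variety of the Levi subgroup, so $H^q(F,\mathcal O)=0$ for $q>0$ by Bott's theorem. Serre duality gives $H^q(F,\omega_F)=0$ for $q<d$ and $H^d(F,\omega_F)\cong\mathbb C$. By base change, $R\pi_*\omega_{X/Y}=\mathcal R[-d]$, where $\mathcal R=R^d\pi_*\omega_{X/Y}$ is a $G$-equivariant line bundle with fibres $H^d(\pi^{-1}(y),\omega)$. The trace identifies each fibre canonically with $\mathbb C$. So $P$ acts trivially on the fibre at the base point, and $\mathcal R\cong\mathcal O_Y$. Therefore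
$$\bar\epsilon_X\in H^d(X,\omega_{X/Y})=H^0(Y,\mathcal R)=\mathbb C$$
is a constant section, and it is nowhere zero as soon as its value at the base point is non-zero.

That value is $\prod_lc_1(L_l|_F)\in H^d(F,\Omega_F^d)=H^{2d}(F,\mathbb C)$. Under the Hodge decomposition of the projective manifold $F$, the class of $d\log g$ equals $\pm2\pi i$ times the topological first Chern class. So the value is $(\pm2\pi i)^d\prod_lc_1^{\rm top}(L_l|_F)$. A product of first Chern classes of the subquotients of a full filtration is the top Chern class of the filtered bundle. By Step 1 this bundle is $\Omega_{X/Y}|_F=\Omega_F$. Finally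
$$\int_Fc_d(\Omega_F)=(-1)^d\chi(F)\neq0,$$
because $\chi(F)$ is the number of Schubert cells of $F$, that is, the order of the Weyl group of the Levi subgroup of $P$.

**Step 6: cup product with $\bar\epsilon$ is an isomorphism.** This finishes the proof. The map $p$ is the base change of $\pi$ along the flat map $W\to Y$. Hence $Rp_*\omega_{Z/W}[d]$ is the pullback of $\mathcal R$ to $W$. The class $\bar\epsilon\in H^d(Z,\omega_{Z/W})$ is the same thing as a morphism $\bar\epsilon:\mathcal O_W\to Rp_*\omega_{Z/W}[d]$, namely the pullback of the section $\bar\epsilon_X$ of $\mathcal R$. By Step 5 it is an isomorphism. By the projection formula, the composite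
$$\Omega_W^j\to Rp_*p^*\Omega^j_W\xrightarrow{\cup\bar\epsilon}Rp_*(p^*\Omega_W^j\otimes\omega_{Z/W})[d]=\Omega_W^j\otimes Rp_*\omega_{Z/W}[d]$$
is $\mathrm{id}\otimes\bar\epsilon$, an isomorphism. Applying $H^i(W,-)$, we find that $\alpha_0\mapsto p^*\alpha_0\cup\bar\epsilon$ is an isomorphism
$$H^i(W,\Omega^j_W)\;\cong\;H^{i+d}(Z,p^*\Omega_W^j\otimes\omega_{Z/W}).$$
In particular it is injective, and so is $\Phi$. This proves Theorem 1. $\blacksquare$

## Forms on $T^*Q^N$ as homogeneous bundles

We turn to Theorem 2. Let $n$ be the rank of $\mathfrak g=\mathfrak{so}_{N+2}$, so $N=2n-1$ in type $B_n$ and $N=2n-2$ in type $D_n$. Weights are written $(x_0,\dots,x_{n-1})$ in the basis $\varepsilon_0,\dots,\varepsilon_{n-1}$, and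
$$\rho_l=\tfrac N2-l,\qquad 0\le l\le n-1 .$$
So $\rho=(n-\frac12,\dots,\frac12)$ in type $B$ and $\rho=(n-1,\dots,1,0)$ in type $D$.

Let $Y=Q^N$ be the variety of isotropic lines in $V=\mathbb C^{N+2}$. Let $\ell_{\rm taut}=\mathcal O(-1)$ be the tautological line and $\mathcal V=\ell_{\rm taut}^\perp/\ell_{\rm taut}$. This is the orthogonal bundle of rank $N$ attached to the standard representation of the factor $SO_N$ of the Levi subgroup; the unipotent radical acts trivially on it. Since $\mathcal V\cong\mathcal V^*$,
$$T_Y=\mathcal Hom(\ell_{\rm taut},\mathcal V)=\mathcal V(1),\qquad\Omega_Y=\mathcal V(-1).$$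

**The filtration.** We describe $E:=(\tau_*\Omega^j_{T^*Y})_{2m}$. In the sequence $0\to\tau^*\Omega_Y\to\Omega_{T^*Y}\to\tau^*T_Y\to0$ the subbundle is generated in degree $0$ and the quotient in degree $2$, because it consists of differentials of linear functions on the fibres. Moreover $\tau_*\mathcal O=S^\bullet T_Y$ with $S^c$ in degree $2c$. Taking exterior powers, $E$ is filtered with subquotients
$$G_a=\Omega_Y^{b}\otimes\wedge^aT_Y\otimes S^cT_Y=\big(\wedge^b\mathcal V\otimes\wedge^a\mathcal V\otimes S^c\mathcal V\big)(t),\quad b=j-a,\ c=m-a\ge 0,\ t=a+c-b. \tag{3}$$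
Larger $a$ is closer to the quotient, because $\wedge^aT_Y$ comes from the quotient of $\Omega_{T^*Y}$. As $c\ge0$ forces $a\le m$, the piece $G_m$, with $c=0$, is a quotient: $G_m=E/E'$, with $E'$ filtered by the $G_a$ with $c\ge1$. Odd degrees vanish. Since $j-i=2m$ means $i=j-2m$,
$$\mathcal Z(Y)=\bigoplus_{j,m}H^k(Y,E),\qquad k:=j-2m=b-a-2c. \tag{4}$$

**Weights.** Since the unipotent radical of $P$ acts trivially on $\mathcal V$, each $G_a$ is a direct sum of irreducible homogeneous bundles. We write $(t|\mu)$ for the weight of such a bundle, where $\mu=(\mu_1,\dots,\mu_{n-1})$ is a highest weight of $SO_N$ in $\wedge^b\otimes\wedge^a\otimes S^c$ of $\mathbb C^N$. Put $b'=N-b$ and $|\mu|=\sum_l|\mu_l|$. Since $\wedge^b\cong\wedge^{b'}$ as $SO_N$-modules and the weights of $\mathbb C^N$ are $\pm\varepsilon_l$ and possibly $0$,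
$$|\mu|\le a+b'+c. \tag{5}$$

**Bott's theorem.** Normalize $P$, and the Borel subgroup $B\subset P$, so that $B$ is the Borel subgroup of negative roots. Then $P$ fixes the lowest weight line of $V$, so $\mathcal O(-1)$ has weight $-\varepsilon_0$. In this convention Bott's theorem reads as follows. Let $\lambda=(t|\mu)$. If $\lambda+\rho$ is fixed by some reflection of the Weyl group, the bundle has no cohomology. Otherwise let $w(\lambda+\rho)$ be dominant and let $q$ be the number of positive roots on which $\lambda+\rho$ is negative; then $H^q=L(w(\lambda+\rho)-\rho)$, and all other cohomology vanishes. (From here on, $q$ is a cohomological degree.) For example $H^0(\mathcal O(1))=L(\varepsilon_0)=V$ and $H^0(T_Y)=L(\varepsilon_0+\varepsilon_1)=\Lambda^2V$.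

**Example: $\mathfrak{so}_5$ and $Q^3$ by hand.** Here $N=3$, $n=2$, $\rho=(\frac32,\frac12)$ and $h+1=5$. Take $j=3$, $m=1$, so $k=1$. The pieces (3) are
$$G_1=\Omega^2\otimes T=(\wedge^2\mathcal V\otimes\mathcal V)(-1)\cong(\mathcal V\otimes\mathcal V)(-1),\qquad E'=G_0=\Omega^3\otimes T\cong\mathcal V(-2).$$
As an $SO_3$-module, $\mathbb C^3\otimes\mathbb C^3$ has highest weights $2,1,0$. For $\lambda=(-1|2)$ we get $\lambda+\rho=(\frac12|\frac52)$, negative only on $\varepsilon_0-\varepsilon_1$. So $H^1$ is $L(1,0)=V$. For $(-1|1)$ we get $(\frac12|\frac32)$, so $H^1=\mathbb C$. For $(-1|0)$ we get $(\frac12|\frac12)$, which is singular. Hence $H^1(G_1)=V\oplus\mathbb C$. For $E'$, the weight $(-2|1)$ gives $(-\frac12|\frac32)$, negative on $\varepsilon_0$ and $\varepsilon_0-\varepsilon_1$, so $H^2(E')=\mathbb C$. The sequence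
$$H^1(E)\to V\oplus\mathbb C\to\mathbb C$$
shows that $V=\mathbb C^5$ occurs in $H^1(E)\subset\mathcal Z(Q^3)$, in agreement with the conjecture, as $5=h+1$. Bott's theorem does not tell us whether the map $\mathbb C\to\mathbb C$ is zero. We could conclude about $V$ only because no copy of $V$ stood in $H^2(E')$. Finding classes that are safe for this reason is what the general proof does.

## Bott's theorem when one entry is out of order

In $(t|\mu)+\rho$ the entries after the bar are already in order, so all that can happen is that the first entry must be moved to its place, possibly with a change of sign. The next lemma records this.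

**Lemma 2.** Let $\nu$ be dominant integral with $\nu_{n-1}\ge0$, and let $v=\nu+\rho$, so $v_0>\dots>v_{n-1}\ge0$. If the bundle of weight $(t|\mu)$ has $L(\nu)$ in $H^q$, then for some $\kappa\in\{0,\dots,n-1\}$ one of the following holds:

* $(+)$: $t+\frac N2=v_\kappa$, i.e. $t=\nu_\kappa-\kappa$, and $q=\kappa$;
* $(-)$: $t+\frac N2=-v_\kappa$, i.e. $t=-(\nu_\kappa+N-\kappa)$, and $q=N-\kappa$;

and in both cases
$$\mu=(\nu_0+1,\dots,\nu_{\kappa-1}+1,\nu_{\kappa+1},\dots,\nu_{n-1}),$$
up to the sign of the last entry in type $D$. In particular $|\mu|=\kappa+|\nu|-\nu_\kappa$. Conversely, if $(t|\mu)$ has one of these forms, and in type $D$ moreover $\nu_{n-1}=0$, then $L(\nu)$ occurs in $H^q$.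

*Proof.* Write $\lambda+\rho=(t'\,|\,m_1,\dots,m_{n-1})$ with $t'=t+\frac N2$ and $m_l=\mu_l+\frac N2-l$. By Bott, $L(\nu)$ occurs in $H^q$ if and only if $\lambda+\rho$ is Weyl-conjugate to $v$ and $q$ is the number of positive roots on which it is negative.

*The shape of $\mu$.* The Weyl group acts by permutations and sign changes (an even number of them in type $D$). So conjugacy forces the absolute values of the entries of $\lambda+\rho$ to be the distinct numbers $v_0,\dots,v_{n-1}$. In type $B$ this is also sufficient. In type $D$ it is sufficient if $v_{n-1}=0$, because an entry $0$ makes the parity of the number of sign changes immaterial; and $\rho_{n-1}=0$ in type $D$, so $v_{n-1}=0$ exactly when $\nu_{n-1}=0$. Since $\mu$ is $SO_N$-dominant, $|m_1|>\dots>|m_{n-1}|$, and all $m_l\ge0$ except possibly the last in type $D$. So $t'=\pm v_\kappa$ for some $\kappa$, and the $|m_l|$ are the other $v$'s in decreasing order: $|m_l|=v_{l-1}$ for $l\le\kappa$ and $|m_l|=v_l$ for $l>\kappa$. Subtracting $\frac N2-l$ gives $\mu_l=\nu_{l-1}+1$ for $l\le\kappa$ and $\mu_l=\nu_l$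 for $l>\kappa$, up to the sign in type $D$ (where $m_{n-1}=\mu_{n-1}$).

*The degree $q$.* Positive roots not involving $\varepsilon_0$ are positive on $\lambda+\rho$. For $l\ge1$ the roots $\varepsilon_0\pm\varepsilon_l$ take the values $t'+|m_l|$ and $t'-|m_l|$ in some order. If $t'=v_\kappa$, the first is positive, and the second is negative iff $|m_l|>v_\kappa$, which holds for $\kappa$ values of $l$. In type $B$ the root $\varepsilon_0$ takes the value $v_\kappa>0$. So $q=\kappa$. If $t'=-v_\kappa$, then $t'-|m_l|<0$ for all $n-1$ values of $l$, and $t'+|m_l|<0$ iff $|m_l|<v_\kappa$, which holds for $n-1-\kappa$ values of $l$. In type $B$ the root $\varepsilon_0$ contributes one more. So $q=2n-2-\kappa$ in type $D$ and $q=2n-1-\kappa$ in type $B$; in both types $q=N-\kappa$. (If $v_\kappa=0$, then we are in type $D$ with $\kappa=n-1$, and $\kappa=N-\kappa$, so the two cases agree.) $\square$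

## Which representations can occur in $\mathcal Z(Q^N)$

**Step 1: comparing degree and twist.** The purpose is to play off Bott's description of $|\mu|$ against the bound (5). We allow the cohomological degree to differ from $k$ by an integer $\theta$, because we will need $\theta=0$ for the group in $\mathcal Z(Y)$ and $\theta=1$ for the obstruction group. Let $\nu\ne0$, $\nu_{n-1}\ge0$, and suppose $L(\nu)$ occurs in $H^q(Y,G_a)$ with $q=k+\theta$. From $k=b-a-2c$ we get $b-a=q+2c-\theta$, hence
$$t=a+c-b=-q-c+\theta,\qquad a+b'+c=N-(b-a)+c=N-q-c+\theta. \tag{6}$$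

*Case $(-)$ is impossible, for every $\theta$.* Here $q=N-\kappa$ and $t=-\nu_\kappa-q$. Comparing with (6), $\nu_\kappa=c-\theta$ and $a+b'+c=\kappa-c+\theta$. But $|\mu|=\kappa+|\nu|-\nu_\kappa=\kappa+|\nu|-c+\theta$. So (5) gives $|\nu|\le0$, contrary to $\nu\ne0$.

*Case $(+)$.* Here $q=\kappa$ and $t=\nu_\kappa-q$, so (6) gives $\nu_\kappa=\theta-c$, which must be $\ge0$. Two consequences will be used.

* If $\theta=0$, then $c=0$, $\nu_\kappa=0$ and $\kappa=k$.
* If $\theta=1$ and $c\ge1$, then $c=1$, $\nu_\kappa=0$, $\kappa=k+1$. Then $a+b'+c=N-\kappa$ by (6), and (5) reads $\kappa+|\nu|=|\mu|\le N-\kappa$, that is,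
$$2k+2+|\nu|\le N. \tag{7}$$

**Step 2: only $\nu=(1^p,0,\dots)$ with $3p\le N$.** The purpose is to extract from $\theta=0$ everything except the parity. The group $O_{N+2}$ acts on $Q^N$ and on $T^*Q^N$, compatibly with everything above, so in type $D$ the set of $\nu$ occurring in $\mathcal Z(Y)$ is stable under changing the sign of $\nu_{n-1}$. We may therefore assume $\nu_{n-1}\ge0$; we will find $\nu_{n-1}=0$, so nothing is lost.

If $\nu\neq0$ occurs in $\mathcal Z(Y)$, it occurs in some $H^k(E)$ by (4), hence in $H^k(G_a)$ for some $a$. So $\theta=0$, $c=0$, $\kappa=k$, $\nu_k=0$. If $k$ were $0$ we would have $\nu_0=0$ and $\nu=0$, so $k\ge1$. By Lemma 2,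
$$\mu=(\nu_0+1,\dots,\nu_{k-1}+1,0,\dots,0)$$
up to the sign of the last entry in type $D$. All weights of $\wedge^a\otimes\wedge^{b'}$ have coordinates $\le2$ in absolute value. So every $\nu_l\le1$, and $\nu=(1^p,0^{n-p})$ with $1\le p\le k$, using $\nu_k=0$. Now (5) and (6) with $c=\theta=0$ give $k+p=|\mu|\le a+b'=N-k$. Therefore
$$3p\le2k+p\le N .$$

**Step 3: parity.** We show $p\equiv N\pmod2$, using that $\mu$ occurs in $\wedge^a\otimes\wedge^{b'}$ with $a+b'=N-k$ and $|\mu|=k+p$.

If $N$ is even, then $-1\in SO_N$. It acts by $(-1)^{a+b'}=(-1)^{N-k}$ on $\wedge^a\otimes\wedge^{b'}$ and by $(-1)^{|\mu|}=(-1)^{k+p}$ on the irreducible module of highest weight $\mu$. So $p\equiv N$.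

If $N$ is odd, $-1\notin SO_N$, and the sign has to be recovered from $O_N$. Recall Weyl's description. The irreducible $O_N$-modules in $(\mathbb C^N)^{\otimes r}$ are labelled by partitions of size $r-2u$, $u\ge0$, whose first two columns have total length at most $N$. Two labels that differ only by replacing the first column length $x$ by $N-x$ (associate partitions) have the same restriction to $SO_N$, and when the first column has length at most $\frac{N-1}2$ the partition itself is the $SO_N$-highest weight. Since $O_N=SO_N\times\{\pm1\}$ for $N$ odd, each irreducible $SO_N$-module has exactly two extensions to $O_N$. Here $\mu=(2^p,1^{k-p},0,\dots)$, with columns $(k,p)$ and $k\le n-1=\frac{N-1}2$. So the $O_N$-modules restricting to $\mu$ are those labelled by the columns $(k,p)$ and $(N-k,p)$. Some $O_N$-irreducible summand of $\wedge^a\otimes\wedge^{b'}\subset(\mathbb C^N)^{\otimes(a+b')}$ restricts to $\mu$. The second label has size $N-k+p>N-k=a+b'$ and is excluded. So the first one occurs, $k+p\equiv a+b'=N-k\pmod2$, and $p\equiv N\pmod 2$.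

**Step 4: identification with $\Lambda^pV$.** In type $D_n$, $p\le\frac N3=\frac{2n-2}3<n-1$; in type $B_n$, $p\le\frac N3=\frac{2n-1}3<n$. In these ranges $L(1^p,0,\dots,0)=\Lambda^pV$, which is irreducible. This proves one half of Theorem 2.

## All the $\Lambda^pV$ survive

Step 2 allowed any $k$ with $p\le k$ and $2k+p\le N$, so there may be several places to look for $\Lambda^pV$. Not all of them are equally good.

**Example: an undecided class on $Q^5$.** Let $N=5$, $n=3$, $\rho=(\frac52,\frac32,\frac12)$, $j=5$, $m=2$, $k=1$. The quotient $G_2$ has $a=2$, $b=3$, $c=0$, $t=-1$ and is $(\wedge^2\mathcal V\otimes\wedge^2\mathcal V)(-1)$, since $\wedge^3\cong\wedge^2$ for $SO_5$. It contains weight $(-1|2,0)$ exactly once. Adding $\rho$ gives $(\frac32|\frac72,\frac12)$, which one transposition sorts to $\rho+(1,0,0)$. So $V=\mathbb C^7$ occurs once in $H^1(G_2)$. The next piece $G_1$ has $a=1$, $b=4$, $c=1$, $t=-2$ and is $(\mathcal V\otimes\mathcal V\otimes\mathcal V)(-2)$, since $\wedge^4\cong\wedge^1$. It contains weight $(-2|2,1)$ twice. Adding $\rho$ gives $(\frac12|\frac72,\frac32)$,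 and two transpositions sort it to $\rho+(1,0,0)$. So $V$ occurs twice in $H^2(G_1)$. The last piece $G_0$ has weights $(-3|2,0)$ and $(-3|0,0)$, giving $(-\frac12|\frac72,\frac12)$ and $(-\frac12|\frac32,\frac12)$, which are both singular. Hence $H^2(E')$ contains $V$ twice, and Bott's theorem alone does not decide whether $V\subset H^1(G_2)$ lifts to $H^1(E)$. Here $2k+p=3<N=5$, and (7) reads $5\le5$: the obstruction is allowed.

Inequality (7) shows how to avoid this. The obstruction requires $2k+2+p\le N$, so we should choose $k$ as large as possible, with $2k+p=N$. The parity condition on $p$ is exactly what makes this possible.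

Let $p\ge1$, $p\equiv N\pmod2$, $3p\le N$.

**Step 1: choice of parameters.** Put
$$k=\frac{N-p}2,\qquad a=m=p,\qquad b=p+k,\qquad j=a+b=2p+k,\qquad c=0 .$$
We check that these are legitimate and fit together. From $3p\le N$ we get $p\le k$. If $N=2n-1$, then $k\le\frac{N-1}2=n-1$; if $N=2n-2$, then $p$ is even, so $p\ge2$ and $k\le n-2$. Next, $b=\frac{N+p}2\le N$. Also $j-2m=k$, as (4) requires, and $b'=N-b=\frac{N-p}2=k$.

**Step 2: $\Lambda^pV$ occurs in $H^k(Y,G_m)$.** By (3), $t=a-b=-k$, so
$$G_m=(\wedge^b\mathcal V\otimes\wedge^p\mathcal V)(-k)\cong(\wedge^k\mathcal V\otimes\wedge^p\mathcal V)(-k).$$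
The $SO_N$-modules $\wedge^k\mathbb C^N$ and $\wedge^p\mathbb C^N$ are irreducible with highest weights $(1^k)$ and $(1^p)$: for $N$ odd because $p\le k\le\frac{N-1}2$, for $N$ even because $p\le k\le n-2<\frac N2$. So $G_m$ contains the Cartan component
$$\mu=(1^k)+(1^p)=(2^p,1^{k-p},0^{n-1-k}).$$
Let $\nu=(1^p,0^{n-p})$. Since $p\le k$, we have $\nu_k=0$, and $(t|\mu)=(-k|\mu)$ is exactly case $(+)$ of Lemma 2 with $\kappa=k$: the twist is $\nu_k-k=-k$, and $(\nu_0+1,\dots,\nu_{k-1}+1,\nu_{k+1},\dots)=\mu$. In type $D$, $p<n$ gives $\nu_{n-1}=0$. By the converse part of Lemma 2, $L(\nu)=\Lambda^pV$ occurs in $H^k(Y,G_m)$.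

**Step 3: there is no obstruction.** We show that this class lifts to $H^k(Y,E)$. In
$$H^k(Y,E)\to H^k(Y,G_m)\to H^{k+1}(Y,E')$$
it suffices that $L(\nu)$ does not occur in $H^{k+1}(Y,E')$, because then the first map is surjective on $\nu$-isotypic parts. Now $E'$ is filtered by the $G_a$ with $c\ge1$. If $L(\nu)$ occurred in $H^{k+1}(Y,E')$, it would occur in $H^{k+1}(Y,G_a)$ for one of these, so with $\theta=1$ and $c\ge1$, and (7) would give $2k+2+p\le N$. But $2k+p=N$. So $\Lambda^pV$ occurs in $H^k(Y,E)\subset\mathcal Z(Y)$, and Theorem 2 is proved. $\blacksquare$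

**Explicit check for $B_7$.** Here $N=13$, $p=3$, $k=5$, $a=3$, $b=8$, and the relevant group is $H^5(Q^{13},\wedge^3T\otimes\Omega^8)$. The weight is $\lambda=(-5\,|\,2,2,2,1,1,0)$, and
$$\lambda+\rho=(\tfrac32\,|\,\tfrac{15}2,\tfrac{13}2,\tfrac{11}2,\tfrac72,\tfrac52,\tfrac12).$$
The entry $\frac32$ moves past five others. The sorted sequence is $\rho+(1,1,1,0,0,0,0)$, i.e. $\Lambda^3\mathbb C^{15}$.

**Explicit check for $D_8$.** Here $N=14$, $p=4$, $k=5$, $\lambda=(-5\,|\,2,2,2,2,1,0,0)$, and $\lambda+\rho=(2\,|\,8,7,6,5,3,1,0)$. The entry $2$ moves past five others, and the result is $(8,7,6,5,3,2,1,0)=\rho+(1,1,1,1,0,0,0,0)$, i.e. $\Lambda^4\mathbb C^{16}$.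

Together with Theorem 1 this completes part 1 of the Main Theorem.

## Binomial coefficients modulo $h+1$

For a prime $r$ let $\operatorname{ord}_r$ denote the $r$-adic valuation.

**Lemma 3.** If $r$ is prime and $r^e\mid M$, where $e\ge1$ and $M\ge1$, then $\operatorname{ord}_r\binom M{r^e}=\operatorname{ord}_r(M)-e$.

*Proof.* We have $\binom M{r^e}=\frac M{r^e}\prod_{s=1}^{r^e-1}\frac{M-s}s$. For $1\le s<r^e$, $\operatorname{ord}_r(s)<e\le\operatorname{ord}_r(M)$, so $\operatorname{ord}_r(M-s)=\operatorname{ord}_r(s)$, and the product contributes nothing. $\square$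

**Proof of part 2 of the Main Theorem.** Let $M=h+1$, which is odd, composite and $\ne9$. Let $r$ be its smallest prime factor and $M=rs$. Then $s\ge r\ge3$. If $s=3$ then $r=3$ and $M=9$, which is excluded; as $s$ is odd, $s\ge5$. So $r(s-3)\ge2r\ge6$.

*Type $B_n$.* Here $N=M-2$ is odd and $V=\mathbb C^M$. Take $p=r$, which is odd. The inequality $3r\le rs-2=N$ says $r(s-3)\ge2$, which holds. By Theorems 1 and 2, $\Lambda^rV\subset z_0$. By Lemma 3 with $e=1$, $\operatorname{ord}_r(\dim\Lambda^rV)=\operatorname{ord}_r(M)-1$, so $M\nmid\dim\Lambda^rV$.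

*Type $D_n$.* Here $N=M-1$ is even and $V=\mathbb C^{M+1}$. Take $p=r+1$, which is even. The inequality $3(r+1)\le rs-1=N$ says $r(s-3)\ge4$, which holds. So $\Lambda^{r+1}V\subset z_0$. Its dimension is
$$\binom{M+1}{r+1}=\frac{M+1}{r+1}\binom Mr .$$
Both $M+1$ and $r+1$ are prime to $r$, so the $r$-adic valuation is again $\operatorname{ord}_r(M)-1$, and $M$ does not divide the dimension. $\square$

**Proof of part 3 of the Main Theorem.** Take $M=5\cdot3^e$ with $e\ge1$, type $B_{(M-1)/2}$, so $h+1=M$ and $N=M-2$, and $p=3^e$. Then $p$ is odd, as $N$ is, and $3p\le M-2$ because $5\cdot3^e-3\cdot3^e=2\cdot3^e\ge2$. So $L=\Lambda^pV\subset z_0$, and Lemma 3 gives $\operatorname{ord}_3(\dim L)=\operatorname{ord}_3(M)-e=0$. Hence $(h+1)\mid c\dim L$ forces $3^e\mid c$. Given $C$, choose $e$ with $3^e>C$. $\square$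

The hypotheses in part 2 cannot be relaxed as long as one only uses quadrics.

**Theorem 3.** For the remaining $B_n$ $(n\ge2)$ and $D_n$ $(n\ge4)$, that is, when $h+1$ is prime or $9$, all non-trivial irreducible constituents of $\mathcal Z(Q^N)$ have dimension divisible by $h+1$. So within the quadric part, part 2 of the Main Theorem is sharp.

*Proof.* Let $M=h+1$ be prime. In type $B_n$ the dimensions are $\binom Mp$ with $1\le p\le\frac N3<M$, all divisible by $M$. In type $D_n$, $N$ is even, so $p$ is even and $2\le p\le\frac N3\le M-1$; then $\binom{M+1}p=\binom Mp+\binom M{p-1}$, and both terms are divisible by $M$. Let $M=9$. For $B_4$ we have $N=7$, and $p$ odd with $3p\le7$ leaves only $p=1$, of dimension $9$. For $D_5$ we have $N=8$, and $p\ge1$ even with $3p\le8$ leaves only $p=2$, of dimension $\binom{10}2=45$. $\square$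

## A trace identity satisfied by the quadric constituents

There is a property that all the representations of Theorem 2 do share, and it explains the prime case. Let $M=h+1$, $\zeta=e^{2\pi i/M}$ and $g=\exp(2\pi i\rho^\vee/M)$. On $V$ the eigenvalues of $\rho^\vee$ are $n,n-1,\dots,-n$ in type $B_n$, and $n-1,\dots,1,0,0,-1,\dots,-(n-1)$ in type $D_n$. In type $B_n$ these run once through $\mathbb Z/M$ with $M=2n+1$; in type $D_n$ they run once through $\mathbb Z/M$ with $M=2n-1$, with one extra $0$. Since $M$ is odd, $\prod_{u\in\mathbb Z/M}(1+x\zeta^u)=1+x^M$. Hence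
$$\sum_px^p\operatorname{tr}(g|\Lambda^pV)=1+x^M\quad(\text{type }B_n),\qquad\sum_px^p\operatorname{tr}(g|\Lambda^pV)=(1+x)(1+x^M)\quad(\text{type }D_n).$$
The exponents with non-zero coefficient are $0,M$ in type $B_n$ and $0,1,M,M+1$ in type $D_n$. None of them is a $p$ allowed by Theorem 2: in type $B_n$, $1\le p<M$, and in type $D_n$, $p$ is even with $2\le p<M$. So $\operatorname{tr}(g|L)=0$ for every non-trivial irreducible $L$ in $\mathcal Z(Q^N)$.

When $M$ is prime this implies $M\mid\dim L$. Indeed every eigenvalue of $g$ on $L$ is a power of $\zeta$, so $\operatorname{tr}(g|L)\equiv\dim L$ modulo $(1-\zeta)$ in $\mathbb Z[\zeta]$, and for $M$ prime an integer divisible by $1-\zeta$ is divisible by $M$. For composite $M$ this last implication fails, as $\Lambda^3\mathbb C^{15}$ shows: its trace vanishes, and its dimension is $455$. We do not claim that the vanishing of the trace holds for all of $z(\mathfrak u_q(\mathfrak g))$, and nothing here settles whether the conjecture survives when $h+1$ is prime.
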